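\title{The cofinality of the nowhere dense and meager ideals of $\kappa^\omega$}

\begin{abstract}
We prove in ZFC that for every infinite cardinal $\kappa$ the ideal of nowhere dense subsets of $\kappa^\omega$ and the ideal of meager subsets of $\kappa^\omega$ have the same cofinality, and that this cardinal is larger than $\kappa$. The proof enlarges a nowhere dense set $N$ to a closed nowhere dense set in which every nonempty relatively open part contains a shifted copy of $N$, and applies the Baire category theorem inside the larger set. The equality extends to completely metrizable spaces without isolated points in which all nonempty open sets have the same weight. For the space $\omega_1\times\omega^\omega$ it is independent of ZFC.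
\end{abstract}

\section{Introduction}

Let $X$ be a topological space. A set $N\subseteq X$ is \emph{nowhere dense} if its closure has empty interior, and a set $A\subseteq X$ is \emph{meager} if it is a countable union of nowhere dense sets. We write $\mathcal{NWD}_X$ and $\mathcal M_X$ for the ideals of nowhere dense and of meager subsets of $X$. For an ideal $\mathcal I$ on $X$, a family $\mathcal J\subseteq\mathcal I$ is \emph{cofinal} if every $A\in\mathcal I$ is contained in some $B\in\mathcal J$, and the \emph{cofinality} of $\mathcal I$ is
\[
\mathrm{cof}(\mathcal I)=\min\{|\mathcal J| : \mathcal J\subseteq\mathcal I \text{ is cofinal}\}.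
\]
It is the number of small sets that one must list in order to describe the ideal: a set is small exactly when it lies inside a set on the list.

Although $\mathcal{NWD}_X\subseteq\mathcal M_X$, neither inequality between the two cofinalities comes for free. The members of a cofinal family of nowhere dense sets are too small to contain a dense meager set, and the members of a cofinal family of meager sets need not be nowhere dense. In a discrete space both ideals are $\{\emptyset\}$ and both cofinalities are $1$. In $\mathbb Q$ the whole space is meager, so $\mathrm{cof}(\mathcal M_{\mathbb Q})=1$, while $\mathrm{cof}(\mathcal{NWD}_{\mathbb Q})>1$ because a single nowhere dense set cannot contain every point. For the Baire space $\omega^\omega$, Fremlin's theorem says that the two cofinalities are equal.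

For an infinite cardinal $\kappa$, let $\kappa^\omega$ be the set of all functions $\omega\to\kappa$ with the product topology, where $\kappa$ is discrete. The following question comes from Brian's paper \cite{Brian}.
\begin{quote}
\emph{Is $\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})=\mathrm{cof}(\mathcal M_{\kappa^\omega})$ for every infinite cardinal $\kappa$, in particular for $\kappa=\omega_1$?}
\end{quote}

There is a reason to guess that the answer is no. The space $\kappa^\omega$ splits into the $\kappa$ clopen pieces $O_\xi=\{x:x(0)=\xi\}$, and a set is nowhere dense as soon as its trace on each piece is. If $A=\bigcup_nA_n$ with each $A_n$ nowhere dense, then for every function $g:\kappa\to\omega$ the set $\bigcup_{\xi<\kappa}(A_{g(\xi)}\cap O_\xi)$ is nowhere dense. The single meager set $A$ contains all these sets. A nowhere dense set, on the other hand, may be able to contain $A_n\cap O_\xi$ only for finitely many $n$ at each $\xi$, and then covering these sets by nowhere dense sets means dominating all functions $\kappa\to\omega$. For uncountable $\kappa$ this looks like a cost that only the ideal $\mathcal{NWD}$ has to pay. In the space $\omega_1\times\omega^\omega$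 this cost can indeed separate the two cardinals (Theorem~\ref{thm:Y}). In $\kappa^\omega$ it cannot, and the reason is that every basic open subset of $\kappa^\omega$ is a copy of the whole space.

To state the result in its natural form we use a third cardinal, the number of meager sets needed to cover all nowhere dense sets:
\[
\mathrm{cof}(\mathcal{NWD}_X,\mathcal M_X)=\min\{|\mathcal B|:\mathcal B\subseteq\mathcal M_X,\ \forall N\in\mathcal{NWD}_X\ \exists B\in\mathcal B\ \ N\subseteq B\}.
\]
A cofinal family in either ideal is a family $\mathcal B$ of this kind, so in every space
\begin{equation}\label{eq:trivial}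
\mathrm{cof}(\mathcal{NWD}_X,\mathcal M_X)\le\min\{\mathrm{cof}(\mathcal{NWD}_X),\mathrm{cof}(\mathcal M_X)\}.
\end{equation}

\begin{theorem}\label{thm:main}
For every infinite cardinal $\kappa$,
\[
\kappa<\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega},\mathcal M_{\kappa^\omega})=\mathrm{cof}(\mathcal M_{\kappa^\omega})=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega}).
\]
\end{theorem}

The proof does not use Fremlin's theorem, so the case $\kappa=\omega$ reproves it. The \emph{weight} $w(X)$ of a space $X$ is the least size of a base for its topology.

\begin{theorem}\label{thm:homog}
Let $X\ne\emptyset$ be a completely metrizable space without isolated points, and suppose that $w(U)=w(X)=\kappa$ for every nonempty open $U\subseteq X$. Then $\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal M_X)$, and both cardinals equal the common value $\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})=\mathrm{cof}(\mathcal M_{\kappa^\omega})$.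
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:homog} are theorems of ZFC. The hypothesis on the weight of open sets cannot be dropped in ZFC.

\begin{theorem}\label{thm:Y}
Let $Y=\omega_1\times\omega^\omega$ with $\omega_1$ discrete; this is a completely metrizable space without isolated points.
\begin{enumerate}
\item[(a)] It is consistent with ZFC that $\mathrm{cof}(\mathcal M_Y)\le\omega_2<\omega_3\le\mathrm{cof}(\mathcal{NWD}_Y)$.
\item[(b)] If $2^{\omega_1}=\omega_2$, then $\mathrm{cof}(\mathcal M_Y)=\mathrm{cof}(\mathcal{NWD}_Y)=\omega_2$.
\end{enumerate}
\end{theorem}

Since $2^{\omega_1}=\omega_2$ follows from GCH, the equality $\mathrm{cof}(\mathcal{NWD}_Y)=\mathrm{cof}(\mathcal M_Y)$ is independent of ZFC.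

Section~\ref{sec:partitions} contains what follows from splitting a space into open pieces. Section~\ref{sec:hull} proves Theorem~\ref{thm:main}, Section~\ref{sec:homog} reduces Theorem~\ref{thm:homog} to it, and Section~\ref{sec:Y}, the only one that uses forcing, proves Theorem~\ref{thm:Y}.

\section{Open partitions}\label{sec:partitions}

We use nowhere density in the following form: $N\subseteq X$ is nowhere dense if and only if every nonempty open set contains a nonempty open set disjoint from $N$. Subsets, closures and finite unions of nowhere dense sets are nowhere dense. Hence every meager set is contained in a countable union of closed nowhere dense sets.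

The Baire category theorem is used in two forms. Let $X$ be completely metrizable.
\begin{enumerate}
\item[(B1)] No nonempty open subset of $X$ is meager in $X$; equivalently, a countable intersection of dense open sets is dense.
\item[(B2)] If $F\subseteq X$ is nonempty and closed, and $F\subseteq\bigcup_nA_n$ with each $A_n$ closed, then there are $n$ and an open set $O$ with $\emptyset\ne F\cap O\subseteq A_n$.
\end{enumerate}
Form (B2) is (B1) for the completely metrizable space $F$: if no $A_n\cap F$ had interior relative to $F$, these closed sets would be nowhere dense in $F$, and $F$ would be meager in itself.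

Let $\kappa^{<\omega}$ be the set of finite strings of elements of $\kappa$, ordered by extension $\subseteq$, and let $|s|$ be the length of $s$. We write concatenation as juxtaposition and identify an ordinal $\xi<\kappa$ with the string of length one; thus $s0$ is $s$ followed by the letter $0$, and $sx\in\kappa^\omega$ for $x\in\kappa^\omega$. The sets $[s]=\{x\in\kappa^\omega:s\subseteq x\}$ form a base of clopen sets, so $N\subseteq\kappa^\omega$ is nowhere dense if and only if every $s$ has an extension $t$ with $[t]\cap N=\emptyset$. The metric $d(x,y)=2^{-\min\{i:x(i)\ne y(i)\}}$ for $x\neq y$ is complete and induces the topology, and there are no isolated points. For $A\subseteq\kappa^\omega$ put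
\[
sA=\{sx:x\in A\},\qquad A/s=\{x\in\kappa^\omega:sx\in A\}.
\]
If $A$ is nowhere dense then so is $A/s$: given $t$, pick an extension $st'$ of $st$ with $[st']\cap A=\emptyset$; then $t\subseteq t'$ and $[t']\cap A/s=\emptyset$.

\begin{lemma}\label{lem:glue}
Let $\{O_i:i\in I\}$ be a partition of a space $X$ into open sets and let $A\subseteq X$. Then $A$ is nowhere dense (meager) in $X$ if and only if $A\cap O_i$ is nowhere dense (meager) in $O_i$ for every $i$.
\end{lemma}

\begin{proof}
The open subsets of $O_i$ are the open subsets of $X$ contained in $O_i$, so the traces of a nowhere dense set are nowhere dense. Conversely, let every $A\cap O_i$ be nowhere dense in $O_i$. A nonempty open set $O$ meets some $O_i$, and $O\cap O_i$ contains a nonempty open set disjoint from $A\cap O_i$, hence from $A$. For meager sets the forward direction follows from the first case. If $A\cap O_i=\bigcup_nA_{i,n}$ with $A_{i,n}$ nowhere dense in $O_i$, then each $\bigcup_iA_{i,n}$ is nowhere dense in $X$, and $A=\bigcup_n\bigcup_iA_{i,n}$.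
\end{proof}

A partition into $\kappa$ pieces allows a diagonal argument: each piece is used to defeat one meager set.

\begin{lemma}\label{lem:diag}
Let $X$ be completely metrizable without isolated points, and let $\{O_\xi:\xi<\kappa\}$ be a partition of $X$ into $\kappa$ nonempty open sets. Then $\mathrm{cof}(\mathcal{NWD}_X,\mathcal M_X)>\kappa$.
\end{lemma}

\begin{proof}
Let $B_\xi$, $\xi<\kappa$, be meager. By (B1) choose $x_\xi\in O_\xi\setminus B_\xi$. The set $\{x_\xi:\xi<\kappa\}$ meets each $O_\xi$ in one point, and a point is nowhere dense because it is not isolated. By Lemma~\ref{lem:glue} the set is nowhere dense, and it is contained in no $B_\xi$.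
\end{proof}

If infinitely many pieces are copies of the whole space, then the countably many layers of a meager set can be stored in different pieces, where together they form one nowhere dense set.

\begin{lemma}\label{lem:easy}
Suppose that $X$ has a partition into open sets infinitely many of which are homeomorphic to $X$. Then $\mathrm{cof}(\mathcal M_X)\le\mathrm{cof}(\mathcal{NWD}_X)$.
\end{lemma}

\begin{proof}
Let $O_n$, $n<\omega$, be distinct pieces and let $h_n:X\to O_n$ be homeomorphisms. Let $\mathcal C$ be cofinal in $\mathcal{NWD}_X$. For $C\in\mathcal C$ the set $C^+=\bigcup_nh_n^{-1}[C\cap O_n]$ is meager by Lemma~\ref{lem:glue}. Let $A=\bigcup_nA_n$ with each $A_n$ nowhere dense. The set $N=\bigcup_nh_n[A_n]$ has trace $h_n[A_n]$ on $O_n$ and empty trace on the other pieces, so it is nowhere dense. Take $C\in\mathcal C$ with $N\subseteq C$. Then $A_n\subseteq h_n^{-1}[C\cap O_n]$ for all $n$, so $A\subseteq C^+$. Thus $\{C^+:C\in\mathcal C\}$ is cofinal in $\mathcal M_X$.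
\end{proof}

Both lemmas apply to $\kappa^\omega$ with the partition $\{[\xi]:\xi<\kappa\}$, since $x\mapsto\xi x$ is a homeomorphism of $\kappa^\omega$ onto $[\xi]$. With \eqref{eq:trivial} we obtain
\begin{equation}\label{eq:chain}
\kappa<\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega},\mathcal M_{\kappa^\omega})\le\mathrm{cof}(\mathcal M_{\kappa^\omega})\le\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega}).
\end{equation}

\section{Self-similar hulls}\label{sec:hull}

Fix an infinite cardinal $\kappa$. To close the chain \eqref{eq:chain} we must turn a family $\mathcal B$ of meager sets that covers all nowhere dense sets into a cofinal family of nowhere dense sets of the same size. Since $|\mathcal B|>\kappa$, we can afford to replace each $A\in\mathcal B$ by a family $\Delta(A)$ of $\kappa$ nowhere dense sets. The first hope would be that every nowhere dense $N\subseteq A$ is contained in a member of $\Delta(A)$. This is impossible.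

\begin{example}\label{ex:Z}
Let $Z$ be the set of eventually zero sequences. It is dense, and it is the union of the closed nowhere dense sets $\{x:x(i)=0\text{ for all }i\ge n\}$. Given nowhere dense sets $C_\xi$, $\xi<\kappa$, the nonempty open set $[\xi]\setminus\overline{C_\xi}$ contains a point $z_\xi\in Z$. The set $\{z_\xi:\xi<\kappa\}\subseteq Z$ is nowhere dense by Lemma~\ref{lem:glue} and is contained in no $C_\xi$.
\end{example}

What the inclusion $N\subseteq\bigcup_nA_n$ does give, for closed sets, is (B2): some nonempty \emph{portion} $N\cap[s]$ lies in a single $A_n$. For the set $\{z_\xi:\xi<\kappa\}$ above, which is closed, the portion may be one point, and it says nothing about the rest of $N$. For some sets, however, a portion says everything.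

\begin{example}\label{ex:nozero}
Let $N=\{x:x(i)\ne0\text{ for all }i\}$, a closed set that is nowhere dense because $[s0]\cap N=\emptyset$ for all $s$. Suppose $N\subseteq\bigcup_nA_n$ with each $A_n$ closed and nowhere dense. By (B2) there are $n$ and $s$ with $\emptyset\ne N\cap[s]\subseteq A_n$. The string $s$ has no entry $0$, so $sN\subseteq N\cap[s]\subseteq A_n$, that is, $N\subseteq A_n/s$. The sets $A_n/s$ are nowhere dense, there are at most $\kappa$ of them, and they are defined from the sequence $(A_n)$ with no reference to $N$.
\end{example}

The example works because every portion of $N$ contains a shifted copy of $N$. An arbitrary nowhere dense set lacks this property, but we are free to ask $\mathcal B$ to cover a larger nowhere dense set $N^*$ in place of $N$. The set $N^*$ has to meet two opposite demands: above every string that meets $N^*$ there must be a copy of $N$, and there must also be a hole. We meet both by waiting until a sequence has left $N$. At that moment the next letter decides: the letter $0$ starts a new copy of $N$, and every other letter leads into a hole (Figure~\ref{fig:hull}).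

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!25] (0,0) -- (-2.2,4) -- (0.4,4) -- cycle;
\fill[gray!25] (1.6,2) -- (0.8,4) -- (2,4) -- cycle;
\fill[gray!25] (2.9,3.1) -- (2.4,4) -- (3.4,4) -- cycle;
\node at (-0.7,3) {$N$};
\node at (1.45,3.6) {$w_10N$};
\draw (0.1,1) -- (1,1.4) -- (1.6,2);
\draw (1.7,2.5) -- (2.5,2.7) -- (2.9,3.1);
\draw[dashed] (1,1.4) -- (2.6,1.4) node[right] {$[w_1\xi]$ removed, $\xi\ne0$};
\draw[dashed] (2.5,2.7) -- (3.9,2.9) node[right] {$[w_10w_2\xi]$ removed};
\fill (0,0) circle (1.3pt) node[below] {$\emptyset$};
\fill (1,1.4) circle (1.3pt) node[below] {$w_1$};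
\fill (1.6,2) circle (1.3pt) node[right] {$w_10$};
\fill (2.5,2.7) circle (1.3pt) node[below right] {$w_10w_2$};
\fill (2.9,3.1) circle (1.3pt);
\end{tikzpicture}
\caption{The hull $N^*$ of a closed nowhere dense set $N$, drawn in the tree of finite strings, which grows upward. Each shaded region is a copy of $N$. At every minimal string $w$ that leaves a copy, a new copy is attached above $w0$, and everything above $w\xi$ with $\xi\ne0$ is removed.}
\label{fig:hull}
\end{figure}

\begin{lemma}\label{lem:hull}
For every nowhere dense $N\subseteq\kappa^\omega$ there is a nonempty closed nowhere dense set $N^*\subseteq\kappa^\omega$ such that every $s$ with $N^*\cap[s]\ne\emptyset$ has an extension $p$ with $pN\subseteq N^*$.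
\end{lemma}

\begin{proof}
A set that works for $\overline N$ works for $N$, so we assume that $N$ is closed. Let $W$ be the set of minimal strings $w$ with $[w]\cap N=\emptyset$. Distinct elements of $W$ are incomparable, and $N$ is closed, so:
\begin{enumerate}
\item[(W1)] a point of $N$ extends no element of $W$, and a point outside $N$ extends exactly one.
\end{enumerate}
Let $\sigma$ be any string. As $N$ is nowhere dense, $\sigma$ has an extension $\tau$ with $[\tau]\cap N=\emptyset$. The shortest initial segment $w$ of $\tau$ with $[w]\cap N=\emptyset$ lies in $W$ and is comparable with $\sigma$, and $w\subseteq\sigma$ is possible only if $[\sigma]\cap N=\emptyset$. Hence: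
\begin{enumerate}
\item[(W2)] $W\ne\emptyset$, and if $[\sigma]\cap N\ne\emptyset$ then $\sigma\subseteq w$ for some $w\in W$.
\end{enumerate}

We read a point $x\in\kappa^\omega$ in stages. At stage $0$ put $p_0=\emptyset$. At stage $k$ an initial segment $p_k$ of $x$ has been read; write $x=p_ky$. If $y\in N$, stop and \emph{accept} $x$. Otherwise $y=w\xi z$ with $w\in W$ given by (W1), $\xi<\kappa$ and $z\in\kappa^\omega$. If $\xi\ne0$, stop and \emph{reject} $x$. If $\xi=0$, put $p_{k+1}=p_kw0$ and go to stage $k+1$. Let $N^*$ be the set of all $x$ that are not rejected: either $x$ is accepted at some stage, or the reading never stops.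

Call a string $w_10w_20\cdots w_k0$ with $k\ge0$ and $w_1,\dots,w_k\in W$ a \emph{root}. The strings $p_k$ that occur in a reading are roots. Conversely:
\begin{enumerate}
\item[(R)] if $p=w_10\cdots w_k0$ is a root and $p\subseteq x$, then the reading of $x$ reaches stage $k$ with $p_k=p$.
\end{enumerate}
Indeed, suppose $j<k$ and $p_j=w_10\cdots w_j0$. The remainder $y$ extends $w_{j+1}0$. By (W1), $y\notin N$ and $w_{j+1}$ is the element of $W$ that $y$ extends; the next letter is $0$, so $p_{j+1}=w_10\cdots w_{j+1}0$.

From (R) we get, for every root $p$, every $w\in W$ and every $\xi\ne0$,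
\begin{equation}\label{eq:root}
pN\subseteq N^*\qquad\text{and}\qquad[pw\xi]\cap N^*=\emptyset ,
\end{equation}
since at the stage where $p$ has been read the points of $pN$ are accepted and the points of $[pw\xi]$ are rejected. Every rejected point lies in a set $[pw\xi]$ of this form, so $N^*$ is closed. For $w\in W$ the reading of $w0w0w0\cdots$ reaches every stage by (R), so $N^*\ne\emptyset$.

Next, every $s$ with $N^*\cap[s]\ne\emptyset$ extends to a root. Let $x\in N^*\cap[s]$. If the reading of $x$ never stops, then $|p_k|\ge k$, so $p_{|s|}$ is an initial segment of $x$ of length at least $|s|$ and $s\subseteq p_{|s|}$. If $x=p_ky$ is accepted at stage $k$, let $\sigma$ be the initial segment of $y$ of length $|s|$, so that $s\subseteq p_k\sigma$. Since $y\in[\sigma]\cap N$, (W2) gives $w\in W$ with $\sigma\subseteq w$, and $p_kw0$ is a root that extends $s$.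

Together with the first half of \eqref{eq:root} this is the property claimed. Finally, $N^*$ is nowhere dense: given $s$, either $[s]\cap N^*=\emptyset$, or $s$ extends to a root $p$ and $[pw1]\cap N^*=\emptyset$ for any $w\in W$.
\end{proof}

The extra letter after $w$ cannot be omitted: if a new copy of $N$ were attached directly at each $w\in W$, no point would ever be rejected and $N^*$ would be the whole space.

\begin{example}
Let $N=\{x:x(i)=0\text{ for all }i\ge1\}$, a set of the kind met in Example~\ref{ex:Z}: it lies in $Z$ and has one point in each $[\xi]$. Here $W$ consists of the strings $\xi0^k\eta$ with $\xi<\kappa$, $k\ge0$ and $\eta\ne0$, where $0^k$ is a block of $k$ zeros. With $w=01$, the hull contains $w0w0\cdots=(0,1,0,0,1,0,\dots)$, so the meager set $Z$, which covers $N$, does not cover $N^*$. A meager set that covers $N^*$ carries more information, and the next lemma extracts it.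
\end{example}

For each meager $A\subseteq\kappa^\omega$ fix closed nowhere dense sets $A_n$ with $A\subseteq\bigcup_nA_n$, and put
\[
\Delta(A)=\{A_n/p:n<\omega,\ p\in\kappa^{<\omega}\}.
\]
This is a family of at most $|\omega\times\kappa^{<\omega}|=\kappa$ nowhere dense sets.

\begin{lemma}\label{lem:main}
Let $N\subseteq\kappa^\omega$ be nowhere dense, let $N^*$ be as in Lemma~\ref{lem:hull}, and let $A$ be a meager set with $N^*\subseteq A$. Then $N\subseteq B$ for some $B\in\Delta(A)$.
\end{lemma}

\begin{proof}
The set $N^*$ is nonempty and closed, so by (B2) there are $n$ and $s$ with $\emptyset\ne N^*\cap[s]\subseteq A_n$. Take $p\supseteq s$ with $pN\subseteq N^*$. Then $pN\subseteq N^*\cap[s]\subseteq A_n$, that is, $N\subseteq A_n/p$.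
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega},\mathcal M_{\kappa^\omega})$, and let $\mathcal B$ be a family of $\lambda$ meager sets that covers all nowhere dense sets. If $N$ is nowhere dense, then $N^*\subseteq A$ for some $A\in\mathcal B$, and by Lemma~\ref{lem:main} a member of $\Delta(A)$ contains $N$. So $\bigcup_{A\in\mathcal B}\Delta(A)$ is cofinal in $\mathcal{NWD}_{\kappa^\omega}$, and $\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})\le\kappa\cdot\lambda=\lambda$ because $\lambda>\kappa$. Now all inequalities in \eqref{eq:chain} after the first are equalities.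
\end{proof}

\section{Spaces of homogeneous weight}\label{sec:homog}

We prove Theorem~\ref{thm:homog} by finding a dense $G_\delta$ copy of $\kappa^\omega$ in $X$ and showing that both cofinalities are unchanged on passing to such a subspace. A subset $E$ of a metric space is \emph{$\varepsilon$-separated} if distinct points of $E$ have distance at least $\varepsilon$. By Zorn's lemma every set $R$ has a maximal $\varepsilon$-separated subset $E$, and then every point of $R$ has distance less than $\varepsilon$ from some point of $E$. The open balls of radius $\varepsilon/2$ around the points of $E$ are pairwise disjoint, and any open ball of radius $\varepsilon/2$ contains at most one point of $E$.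

\subsection{Dense subspaces}

Let $Y$ be dense in $X$. The nonempty open subsets of $Y$ are exactly the traces $O\cap Y$ of nonempty open sets $O\subseteq X$, and a set $C\subseteq Y$ misses $O$ if and only if it misses $O\cap Y$. Therefore $C\subseteq Y$ is nowhere dense in $Y$ if and only if it is nowhere dense in $X$, and the same follows for meager sets.

The difficulty for $\mathcal{NWD}$ is that a nowhere dense set $F\subseteq X$ may be disjoint from $Y$, so its trace on $Y$ forgets it. If $F$ is a point, a sequence in $Y$ converging to it remembers it, and the sequence is still nowhere dense. In general we take separated sets that become finer only as they approach $F$.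

\begin{lemma}\label{lem:dense}
Let $X$ be a metrizable space without isolated points and let $Y\subseteq X$ be dense. Then $\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal{NWD}_Y)$. If $Y$ is moreover a $G_\delta$ set, then $\mathrm{cof}(\mathcal M_X)=\mathrm{cof}(\mathcal M_Y)$.
\end{lemma}

\begin{proof}
If $\mathcal C$ is cofinal in $\mathcal{NWD}_X$ or in $\mathcal M_X$, then $\{C\cap Y:C\in\mathcal C\}$ is cofinal in $\mathcal{NWD}_Y$ or in $\mathcal M_Y$. If $Y=\bigcap_nG_n$ with $G_n$ open, then each $G_n$ is dense, so $X\setminus Y$ is meager; and if $\mathcal C$ is cofinal in $\mathcal M_Y$, then $\{C\cup(X\setminus Y):C\in\mathcal C\}$ is cofinal in $\mathcal M_X$.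

It remains to show $\mathrm{cof}(\mathcal{NWD}_X)\le\mathrm{cof}(\mathcal{NWD}_Y)$. Let $\mathcal C$ be cofinal in $\mathcal{NWD}_Y$. We claim that the closures $\overline C$ in $X$, for $C\in\mathcal C$, are cofinal in $\mathcal{NWD}_X$. It suffices to find, for each nonempty closed nowhere dense $F\subseteq X$, a nowhere dense $D\subseteq Y$ with $F\subseteq\overline D$: then $D\subseteq C$ for some $C\in\mathcal C$, and $F\subseteq\overline C$.

Fix a metric $d$ on $X$. For $n\ge1$ let $R_n=\{y\in Y\setminus F:d(y,F)<1/n\}$, let $D_n$ be a maximal $1/n$-separated subset of $R_n$, and put $D=\bigcup_nD_n$.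

\emph{$F\subseteq\overline D$.} Let $x\in F$ and $n\ge1$. The set $B(x,1/n)\setminus F$ is open and nonempty, so it contains a point $y\in Y$, and $y\in R_n$. By maximality there is $z\in D_n$ with $d(y,z)<1/n$, so $d(x,z)<2/n$.

\emph{$D$ is nowhere dense.} Each $D_n$ is nowhere dense: a nonempty open set contains a ball of radius at most $1/(2n)$, this ball contains at most one point of $D_n$, and removing that point leaves a nonempty open set because $X$ has no isolated points. Now let $O$ be nonempty and open, pick $x\in O\setminus F$, and put $r=d(x,F)>0$. If $z\in D_n\cap B(x,r/2)$ then $1/n>d(z,F)>r/2$. So $D\cap B(x,r/2)\subseteq\bigcup_{n<2/r}D_n$, a finite union of nowhere dense sets, and $O\cap B(x,r/2)$ contains a nonempty open set disjoint from $D$.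
\end{proof}

\subsection{A dense copy of $\kappa^\omega$}

Let $X$ and $\kappa$ be as in Theorem~\ref{thm:homog}. The cardinal $\kappa$ is infinite: a $T_1$ space with a finite base is finite and discrete, and $X$ has no isolated points. To imitate the tree of basic sets $[s]$ we need every open set to split into $\kappa$ parts, and this is where the hypothesis on the weight is used.

\begin{lemma}\label{lem:cell}
Every nonempty open $U\subseteq X$ contains $\kappa$ pairwise disjoint nonempty open sets. No family of pairwise disjoint nonempty open subsets of $X$ has more than $\kappa$ members.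
\end{lemma}

\begin{proof}
For the second statement, fix a base of size $\kappa$ and choose a nonempty basic set inside each member of the family; these basic sets are distinct.

For the first, note that a nonempty open set has two points, hence contains two disjoint nonempty open sets. Splitting $U$ into $U_0$ and $U_0'$, then $U_0'$ into $U_1$ and $U_1'$, and so on, we get pairwise disjoint nonempty open sets $U_n\subseteq U$, $n<\omega$. This settles the case $\kappa=\omega$.

Let $\kappa>\omega$. For $n\ge1$ let $E_n$ be a maximal $1/n$-separated subset of $U$. The balls of radius $1/(2n)$ around the points of $E_n$, intersected with $U$, are $|E_n|$ disjoint nonempty open subsets of $U$. The set $E=\bigcup_nE_n$ is dense in $U$, so the balls with center in $E$ and rational radius give a base of $U$, and $\kappa=w(U)\le|E|\cdot\omega\le\omega\cdot\sup_n|E_n|$. Since $\kappa>\omega$, we get $\sup_n|E_n|\ge\kappa$. If $\mathrm{cf}\,\kappa>\omega$, then $|E_n|\ge\kappa$ for some $n$ and we are done. If $\mathrm{cf}\,\kappa=\omega$, we only learn that $U$ contains, for each $\mu<\kappa$, at least $\mu$ disjoint nonempty open sets; but this holds for every nonempty open set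 in place of $U$. Choose cardinals $\kappa_n<\kappa$ with supremum $\kappa$, take $\kappa_n$ disjoint nonempty open subsets of $U_n$, and form the union of these families.
\end{proof}

\begin{lemma}\label{lem:copy}
$X$ has a dense $G_\delta$ subspace homeomorphic to $\kappa^\omega$.
\end{lemma}

\begin{proof}
Fix a complete metric on $X$. We define nonempty open sets $U_s$, $s\in\kappa^{<\omega}$, by recursion on $|s|$, starting with $U_\emptyset=X$. Given $U_s$, call a nonempty open set $V$ \emph{small} if $\overline V\subseteq U_s$ and $\operatorname{diam}V<2^{-|s|}$. Every nonempty open subset of $U_s$ contains a small set, namely a ball of small radius. By Lemma~\ref{lem:cell} there is a disjoint family of $\kappa$ small sets. Extend it to a maximal disjoint family of small sets; by Lemma~\ref{lem:cell} it still has size $\kappa$, and we enumerate it without repetition as $\{U_{s\xi}:\xi<\kappa\}$. Its union is dense in $U_s$, since a nonempty open subset of $U_s$ disjoint from the union would contain a small set that could be added.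

By induction on $n$, the sets $U_s$ with $|s|=n$ are pairwise disjoint and their union $G_n$ is open and dense. By (B1), $X_0=\bigcap_nG_n$ is a dense $G_\delta$ set. For $x\in\kappa^\omega$ the closed sets $\overline{U_{x\restriction(n+1)}}\subseteq U_{x\restriction n}$ are nonempty and decreasing, with diameters tending to $0$. By completeness they have exactly one common point $p_x$, and $\bigcap_nU_{x\restriction n}=\{p_x\}$. In particular $p_x\in X_0$. By disjointness, $p_x\in U_s$ if and only if $s\subseteq x$, so $x\mapsto p_x$ is injective. It is onto $X_0$: a point $y\in X_0$ lies in a unique $U_{s_n}$ with $|s_n|=n$; since $U_{s_{n+1}}\subseteq U_{s_{n+1}\restriction n}$, uniqueness gives $s_n\subseteq s_{n+1}$, and $y=p_x$ for $x=\bigcup_ns_n$. The bijection maps $[s]$ onto $U_s\cap X_0$. These sets form a base of $X_0$, because $p_x\in U_{x\restriction(n+1)}$ and this set has diameter less than $2^{-n}$. A bijection that maps a base onto a base is a homeomorphism.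
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homog}]
By Lemmas~\ref{lem:copy} and~\ref{lem:dense}, $\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})$ and $\mathrm{cof}(\mathcal M_X)=\mathrm{cof}(\mathcal M_{\kappa^\omega})$. Apply Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
Completeness is used only in Lemma~\ref{lem:copy}, and it cannot be dropped: $\mathbb Q$ has no isolated points and all its nonempty open sets have weight $\omega$, yet the two cofinalities differ, as we saw in the introduction.
\end{remark}

\section{The space $\omega_1\times\omega^\omega$}\label{sec:Y}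

Let $Y=\omega_1\times\omega^\omega$. Giving distance $2$ to points with different first coordinates, and using the metric of $\omega^\omega$ otherwise, we get a complete metric on $Y$, and there are no isolated points. The pieces $\{\xi\}\times\omega^\omega$ form an open partition, and they have countable weight, while $w(Y)=\omega_1$. For $A\subseteq Y$ let $A_\xi=\{x:(\xi,x)\in A\}$. By Lemma~\ref{lem:glue}, $A$ is nowhere dense (meager) if and only if all sections $A_\xi$ are.

It is instructive to run the proof of Theorem~\ref{thm:main} in $Y$. Lemma~\ref{lem:diag} gives a lower bound: both cofinalities exceed $\omega_1$. Lemma~\ref{lem:easy} applies too, after splitting $\omega_1$ into $\omega$ uncountable sets. The trouble is in Lemma~\ref{lem:main}. The Baire category theorem produces a portion inside a single piece, so the lemma can only be applied to each section separately. It then covers $N_\xi$ by a set indexed by a pair $(n_\xi,p_\xi)\in\omega\times\omega^{<\omega}$ that depends on $\xi$, and there are $\omega^{\omega_1}=2^{\omega_1}$ ways to choose these pairs, too many to be absorbed by the lower bound unless $2^{\omega_1}=\omega_2$. In that case counting already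 suffices.

\begin{proof}[Proof of Theorem~\ref{thm:Y}(b)]
By Lemma~\ref{lem:diag} and \eqref{eq:trivial}, both cofinalities are at least $\omega_2$. An open set is determined by the basic sets it contains, so $Y$ has at most $2^{w(Y)}=2^{\omega_1}=\omega_2$ closed sets. The closed nowhere dense sets are cofinal in $\mathcal{NWD}_Y$, so $\mathrm{cof}(\mathcal{NWD}_Y)\le\omega_2$. Their countable unions are cofinal in $\mathcal M_Y$ and number at most $(2^{\omega_1})^\omega=2^{\omega_1}=\omega_2$, so $\mathrm{cof}(\mathcal M_Y)\le\omega_2$.
\end{proof}

For part (a) we first bound the two cofinalities in ZFC by combinatorial cardinals, one from below and one from above, and then separate these cardinals by forcing.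

\subsection{A lower bound for $\mathrm{cof}(\mathcal{NWD}_Y)$}

For functions $f,h$ from a set $I$ to the ordinals, $f\le h$ means $f(i)\le h(i)$ for all $i\in I$. A family $\mathcal H$ of functions \emph{dominates} a family $\mathcal F$ \emph{everywhere} if each $f\in\mathcal F$ satisfies $f\le h$ for some $h\in\mathcal H$. Let $\mathrm{cof}(\omega^{\omega_1})$ be the least size of a subfamily of $\omega^{\omega_1}$ that dominates $\omega^{\omega_1}$ everywhere, and let $\mathfrak d_{\omega_1}$ be the corresponding cardinal for $\omega_1^{\omega_1}$. The next lemma makes the heuristic of the introduction precise.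

\begin{lemma}\label{lem:lower}
$\mathrm{cof}(\omega^{\omega_1})\le\mathrm{cof}(\mathcal{NWD}_Y)$.
\end{lemma}

\begin{proof}
For $k<\omega$ let $N^k=\{x\in\omega^\omega:x(i)\ne k\text{ for all }i\}$; it is nowhere dense since $[sk]\cap N^k=\emptyset$. If $K\subseteq\omega$ is infinite, then $\bigcup_{k\in K}N^k$ is dense: given $s$, pick $k\in K$ that is not an entry of $s$; then $s$ followed by the constant sequence $k+1$ lies in $[s]\cap N^k$. So a nowhere dense subset of $\omega^\omega$ contains only finitely many of the sets $N^k$.

Let $\mathcal C$ be cofinal in $\mathcal{NWD}_Y$. For $C\in\mathcal C$ and $\xi<\omega_1$ let $h_C(\xi)$ be the largest $k$ with $N^k\subseteq C_\xi$, or $0$ if there is none. For $g\in\omega^{\omega_1}$ the set $\bigcup_\xi\{\xi\}\times N^{g(\xi)}$ is nowhere dense, so it lies in some $C\in\mathcal C$, and then $g\le h_C$.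
\end{proof}

We will need the lower bound to survive a ccc forcing. Such a forcing confines each value of a new function to a countable set from the ground model. A countable subset of $\omega_1$ is bounded, while a countable subset of $\omega$ need not be, so $\mathfrak d_{\omega_1}$ is the convenient cardinal. To pass to it we code a countable ordinal $\gamma$ by a function from $\omega_1$ to $\omega$ in such a way that a bound on the code leaves only finitely many candidates for $\gamma$.

\begin{lemma}\label{lem:dom}
$\mathfrak d_{\omega_1}\le\mathrm{cof}(\omega^{\omega_1})$.
\end{lemma}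

\begin{proof}
Let $I=\omega_1\times[\omega,\omega_1)$. Since $|I|=\omega_1$, there is a family $\mathcal H\subseteq\omega^I$ of size $\mathrm{cof}(\omega^{\omega_1})$ that dominates $\omega^I$ everywhere. Fix injections $e_\beta:\beta\to\omega$ for $\omega\le\beta<\omega_1$. For $h\in\omega^I$ and $\alpha<\omega_1$ let
\[
E_{h,\alpha}=\{\gamma<\omega_1: e_\beta(\gamma)\le h(\alpha,\beta)\text{ for all }\beta\in[\omega,\omega_1)\text{ with }\beta>\gamma\}.
\]
This set is finite. Otherwise take a countably infinite subset of it and $\beta\in[\omega,\omega_1)$ above all elements of the subset; the injection $e_\beta$ would map an infinite set into $\{0,\dots,h(\alpha,\beta)\}$. Let $k_h(\alpha)=\max E_{h,\alpha}$, or $0$ if the set is empty.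

Given $f\in\omega_1^{\omega_1}$, define $g_f\in\omega^I$ by $g_f(\alpha,\beta)=e_\beta(f(\alpha))$ if $f(\alpha)<\beta$ and $g_f(\alpha,\beta)=0$ otherwise. Take $h\in\mathcal H$ with $g_f\le h$. Then $f(\alpha)\in E_{h,\alpha}$ for every $\alpha$, so $f\le k_h$. Thus $\{k_h:h\in\mathcal H\}$ dominates $\omega_1^{\omega_1}$ everywhere.
\end{proof}

\subsection{An upper bound for $\mathrm{cof}(\mathcal M_Y)$}

Write $\mathcal M=\mathcal M_{\omega^\omega}$. Let $\mathrm{add}(\mathcal M)$ be the least size of a family of meager subsets of $\omega^\omega$ whose union is not meager, $\mathrm{cov}(\mathcal M)$ the least size of a family of meager sets whose union is $\omega^\omega$, and $\mathrm{non}(\mathcal M)$ the least size of a nonmeager set.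

\begin{lemma}\label{lem:upper}
If $\mathrm{add}(\mathcal M)>\omega_1$, then $\mathrm{cof}(\mathcal M_Y)\le\mathrm{cof}(\mathcal M)$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be cofinal in $\mathcal M$. If $B\subseteq Y$ is meager, then $\bigcup_{\xi<\omega_1}B_\xi$ is a union of $\omega_1$ meager sets, hence meager, and it lies in some $C\in\mathcal C$. So $B\subseteq\omega_1\times C$, and $\omega_1\times C$ is meager because its sections are.
\end{proof}

No such argument exists for $\mathcal{NWD}$, since already the countably many sets $N^k$ have a dense union. To compute $\mathrm{add}(\mathcal M)$ and $\mathrm{cof}(\mathcal M)$, write $f\le^*g$ for $f,g\in\omega^\omega$ if $f(i)\le g(i)$ for all but finitely many $i$. Let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound, and let $\mathfrak d$ be the least size of a set $\mathcal D\subseteq\omega^\omega$ such that every $f$ is $\le^*$ some member of $\mathcal D$. By the theorems of Miller--Truss and Fremlin,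
\begin{equation}\label{eq:cichon}
\mathrm{add}(\mathcal M)=\min\{\mathfrak b,\mathrm{cov}(\mathcal M)\},\qquad\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}.
\end{equation}

\subsection{The model}

By Lemmas~\ref{lem:lower}, \ref{lem:dom} and~\ref{lem:upper}, Theorem~\ref{thm:Y}(a) holds in any model of
\begin{equation}\label{eq:goal}
\mathfrak d_{\omega_1}\ge\omega_3,\qquad\mathrm{add}(\mathcal M)\ge\omega_2,\qquad\mathrm{cof}(\mathcal M)\le\omega_2 .
\end{equation}
We first make $\mathfrak d_{\omega_1}$ large, and then arrange the other two inequalities by a ccc forcing, which keeps $\mathfrak d_{\omega_1}$ large.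

A forcing is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence of conditions has a lower bound, \emph{$\omega_2$-c.c.}\ if its antichains have size at most $\omega_1$, and \emph{ccc} if its antichains are countable. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] A $\sigma$-closed forcing preserves $\omega_1$, an $\omega_2$-c.c.\ forcing preserves all cardinals $\ge\omega_2$, and a ccc forcing preserves all cardinals.
\item[(F2)] ($\Delta$-system lemma.) Under CH, among any $\omega_2$ countable sets there are $\omega_2$ whose pairwise intersections all equal one fixed set.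
\item[(F3)] A finite support iteration $P$ of ccc forcings is ccc. If its length is $\omega_2$, $G$ is $P$-generic over $V$, and $G_\alpha$ is the restriction of $G$ to the first $\alpha$ stages, then every $\omega_1$-sequence in $V[G]$ of elements of $\omega^\omega$, or of subsets of $\omega^{<\omega}$, belongs to $V[G_\alpha]$ for some $\alpha<\omega_2$.
\end{enumerate}
The reason for the last statement is that such a sequence is decided by $\omega_1$ countable antichains of finitely supported conditions, and these $\omega_1$ supports are bounded in $\omega_2$.

\medskip
\noindent\emph{Step 1: making $\mathfrak d_{\omega_1}\ge\omega_3$.} Let $V_0$ be a model of GCH (only CH is used), and let $Q\in V_0$ be the set of functions from countable subsets of $\omega_3\times\omega_1$ to $\omega_1$, ordered by reverse inclusion. It is $\sigma$-closed, since the union of a decreasing sequence is a condition. It is $\omega_2$-c.c.: given $\omega_2$ conditions, thin them out by (F2) so that their domains have pairwise intersection $R$; under CH there are at most $\omega_1^{\omega}=\omega_1$ functions $R\to\omega_1$, so two conditions agree on $R$, and their union extends both. By (F1)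 all cardinals are preserved. Let $V$ be a $Q$-generic extension of $V_0$. The union of the generic filter is a function $c:\omega_3\times\omega_1\to\omega_1$; put $c_\eta=c(\eta,\cdot)$.

A family of at most $\omega_2$ functions $\omega_1\to\omega_1$ in $V$ can be listed as $F(\zeta,\cdot)$, $\zeta<\omega_2$, for some $F:\omega_2\times\omega_1\to\omega_1$. Take a name $\dot F$ that every condition forces to be such a function. In $V_0$, choose for each $(\zeta,\alpha)$ a maximal antichain $\mathcal A_{\zeta,\alpha}$ of conditions that decide $\dot F(\zeta,\alpha)$. These are $\omega_2$ antichains of at most $\omega_1$ countable conditions, so there is $\eta<\omega_3$ that is not the first coordinate of any point in the domain of any of these conditions. We claim that $c_\eta\not\le F(\zeta,\cdot)$ for every $\zeta$. Let $q\in Q$. Pick $\alpha$ with $(\eta,\alpha)\notin\operatorname{dom}q$ and $a\in\mathcal A_{\zeta,\alpha}$ compatible with $q$, say $a$ forces $\dot F(\zeta,\alpha)=\gamma$. Then $(\eta,\alpha)\notin\operatorname{dom}(q\cup a)$, and $q\cup a\cup\{((\eta,\alpha),\gamma+1)\}$ extends $q$ and forces $c_\eta(\alpha)>\dot F(\zeta,\alpha)$. By genericity the claim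 follows, so $\mathfrak d_{\omega_1}\ge\omega_3$ in $V$.

\medskip
\noindent\emph{Step 2: Hechler forcing.} The conditions of Hechler forcing are pairs $(s,g)\in\omega^{<\omega}\times\omega^\omega$, and $(t,h)$ extends $(s,g)$ if $s\subseteq t$, $g\le h$, and $t(i)\ge g(i)$ for $|s|\le i<|t|$. Two conditions $(s,g)$, $(s,g')$ have the common extension $(s,\max\{g,g'\})$, and there are countably many $s$, so the forcing is ccc. Let $d\in\omega^\omega$ be the union of the first coordinates in a generic filter over a model $M$. Then $f\le^*d$ for all $f\in\omega^\omega\cap M$, because $(s,\max\{g,f\})$ extends $(s,g)$ and forces $d(i)\ge f(i)$ for $i\ge|s|$.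

The same forcing adds a point that avoids all closed nowhere dense sets described in $M$. Call $D\subseteq\omega^{<\omega}$ \emph{dense} if every string has an extension in $D$, and put $F_D=\{x\in\omega^\omega:x\restriction n\notin D\text{ for all }n\}$. Every closed nowhere dense set $F$ has the form $F_D$, with $D=\{s:[s]\cap F=\emptyset\}$ dense. Whether $D$ is dense does not depend on the model in which the question is asked, since only strings are quantified. Fix $\pi:\omega\to\omega$ in the ground model with all fibers infinite. We claim that $\pi\circ d\notin F_D$ for every dense $D\in M$. Given $(s,g)$, pick $\tau\in D$ extending $\pi\circ s$, and extend $s$ to a string $t$ of length $|\tau|$ by choosing $t(i)\ge g(i)$ with $\pi(t(i))=\tau(i)$ for $|s|\le i<|\tau|$. Then $(t,g)$ extends $(s,g)$ and forces $\tau\subseteq\pi\circ d$.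

\medskip
\noindent\emph{Step 3: making $\mathrm{add}(\mathcal M)\ge\omega_2$ and $\mathrm{cof}(\mathcal M)\le\omega_2$.} In $V$ let $P$ be the finite support iteration of Hechler forcing of length $\omega_2$, and let $G$ be $P$-generic over $V$. Let $d_\alpha$ be the function added at stage $\alpha$, generic over $V[G_\alpha]$, and put $x_\alpha=\pi\circ d_\alpha$. We work in $V[G]$ and use (F3) and Step~2 four times.
\begin{itemize}
\item $\mathfrak b\ge\omega_2$: a sequence of $\omega_1$ functions lies in some $V[G_\alpha]$, and $d_\alpha$ is a $\le^*$-upper bound.
\item $\mathfrak d\le\omega_2$: every $f$ lies in some $V[G_\alpha]$, so $f\le^*d_\alpha$.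
\item $\mathrm{cov}(\mathcal M)\ge\omega_2$: the union of $\omega_1$ meager sets is covered by $\omega_1$ sets $F_D$; the sequence of these dense sets $D$ lies in some $V[G_\alpha]$, and $x_\alpha$ belongs to none of the $F_D$.
\item $\mathrm{non}(\mathcal M)\le\omega_2$: by the previous item every meager set omits some $x_\alpha$, so $\{x_\alpha:\alpha<\omega_2\}$ is not meager.
\end{itemize}
Now \eqref{eq:cichon} gives $\mathrm{add}(\mathcal M)\ge\omega_2$ and $\mathrm{cof}(\mathcal M)\le\omega_2$.

\medskip
\noindent\emph{Step 4: $\mathfrak d_{\omega_1}\ge\omega_3$ still holds in $V[G]$.} Let $F:\omega_2\times\omega_1\to\omega_1$ be in $V[G]$, with a name $\dot F$ that every condition forces to be such a function. In $V$, conditions that force different values for $\dot F(\zeta,\alpha)$ are incompatible, so by ccc only countably many values can be forced; let $H(\zeta,\alpha)<\omega_1$ be their supremum. Then $H\in V$ and $F\le H$. By Step~1 there is $f\in\omega_1^{\omega_1}\cap V$ with $f\not\le H(\zeta,\cdot)$ for all $\zeta<\omega_2$, and hence $f\not\le F(\zeta,\cdot)$ for all $\zeta$. So no family of at most $\omega_2$ functions dominates $\omega_1^{\omega_1}$ everywhere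 in $V[G]$.

\medskip
Thus \eqref{eq:goal} holds in $V[G]$. There
\[
\mathrm{cof}(\mathcal M_Y)\le\mathrm{cof}(\mathcal M)\le\omega_2<\omega_3\le\mathfrak d_{\omega_1}\le\mathrm{cof}(\omega^{\omega_1})\le\mathrm{cof}(\mathcal{NWD}_Y),
\]
which proves Theorem~\ref{thm:Y}(a). \qed

\begin{thebibliography}{1}

\bibitem{Brian}
Will Brian, \emph{Cardinal invariants of a meager ideal}, arXiv:2311.10209 (2023).

\end{thebibliography}
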